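# Sparse sets of cycle lengths that bound the chromatic number

## 1. Cycle lengths with bounded gaps

All graphs are finite, without loops or parallel edges. We write $|G|$ and $e(G)$ for the numbers of vertices and edges, $\chi(G)$ for the chromatic number, and $\omega(G)$ for the size of a largest clique. A *hole* is an induced cycle of length at least $4$. The *girth* is the length of a shortest cycle. A shortest cycle of a graph is always induced, because a chord would produce a shorter one; we use this constantly.

**Definition.** A set $F\subseteq\{3,4,\dots\}$ is *$\chi$-bounding* if there is a function $f$ such that every graph $G$ with no induced cycle whose length lies in $F$ satisfies $\chi(G)\le f(\omega(G))$.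

Some small cases. If $F=\{3,4,5,\dots\}$, a graph with no induced cycle of length in $F$ has no cycle at all, so it is a forest, and $F$ is $\chi$-bounding with $f\equiv 2$. At the other end, no finite $F$ is $\chi$-bounding. Indeed there are graphs of arbitrarily large girth and arbitrarily large chromatic number; if the girth exceeds both $3$ and $\max F$, such a graph has $\omega=2$ and no cycle of length in $F$, while $\chi$ is as large as we like. So $F$ must be infinite, and we ask how thin it can be.

**Definition.** The *lower density* of $F$ is $\liminf_{n\to\infty}|F\cap\{1,\dots,n\}|/n$. If $|F\cap\{1,\dots,n\}|/n\to 0$, we say that $F$ has *density $0$*.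

The second condition is stronger. For example, let $F=\bigcup_i[a_i,2a_i]$ (integers in these intervals) with $a_{i+1}/a_i\to\infty$. Just below $a_{i+1}$ the proportion is at most $2a_i/(a_{i+1}-1)\to0$, so the lower density is $0$. At $n=2a_i$ the proportion is at least $1/2$, so $F$ does not have density $0$.

Small positive density is easy to reach if we quote one fact.

**Fact 1 (quoted; not used in the main proof).** For every integer $\ell\ge0$ there exists $n(\ell)$ such that every graph with $\omega(G)<3$ and $\chi(G)>n(\ell)$ contains $\ell$ holes whose lengths are $\ell$ consecutive integers.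

**Proposition 2.** Let $\ell\ge4$. The set $F=\{3\}\cup\{\ell,2\ell,3\ell,\dots\}$, of lower density $1/\ell$, is $\chi$-bounding.

**Proof.** Let $G$ have no induced cycle of length in $F$. As $3\in F$, we have $\omega(G)<3$. If $\chi(G)>n(\ell)$, then $G$ has holes of $\ell$ consecutive lengths. One of these lengths is a multiple of $\ell$, so it lies in $F$, a contradiction. Hence $\chi(G)\le n(\ell)$. $\square$

The same proof works whenever $3\in F$ and $F$ meets every block of $\ell$ consecutive integers that are at least $4$. What changes at density $0$? A set whose gaps are bounded by $\ell$ has lower density at least $1/\ell$. So a set of lower density $0$ has arbitrarily long gaps, and Fact 1 does not say *where* the consecutive lengths lie: all of them might fall into a gap.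

The question, posed in Alex Scott and Paul Seymour, "Induced subgraphs of graphs with large chromatic number. I. Odd holes", arXiv:1410.4118 (2014), is: **is there a $\chi$-bounding set of lower density $0$?** The answer is yes, and the set can even have density $0$. We need a way of producing holes whose length we can steer.

## 2. One infinite window: nested connected sets and an induced path

Let us first steer the length from below only. The following argument is self-contained, and its skeleton survives in the final proof.

**Proposition 3.** Let $\ell\ge4$. Every graph with no induced cycle of length in $\{3,4,5\}\cup\{\ell,\ell+1,\dots\}$ satisfies $\chi(G)\le6\ell$.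

**Proof.** Suppose that $\chi(G)>6\ell$. We may assume that $G$ is connected. A shortest cycle is induced, so $G$ has girth at least $6$. Hence every neighborhood $N(v)$ is stable. Moreover, the set $B(v)$ of vertices at distance at most $2$ from $v$ induces a tree: an edge inside $B(v)$ that is not in a breadth-first tree from $v$ would close a cycle of length at most $5$. So $B(v)$ induces a $2$-colorable graph.

*A level with large chromatic number.* Fix a vertex $r$ and let $L_i$ be the set of vertices at distance $i$ from $r$. Coloring even and odd levels from two disjoint palettes gives $\chi(G)\le2\max_i\chi(G[L_i])$. So for some $i$ there is a component $C$ of $G[L_i]$ with $\chi(C)\ge3\ell+1$. As $L_0$ is a single vertex and $L_1=N(r)$ is stable, $i\ge2$.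

*Growing an induced path.* Let $q_0\in L_{i-1}$ have a neighbor in $C$, and put $E_0=C$. We maintain, for $j=0,1,\dots,\ell$, an induced path $q_0\cdots q_j$ and a connected set $E_j\subseteq C$, disjoint from the path, such that $q_j$ has a neighbor in $E_j$, none of $q_0,\dots,q_{j-1}$ has one, and $\chi(E_j)\ge3\ell+1-j$. Given this for some $j<\ell$, delete $N(q_j)$ from $E_j$. As $N(q_j)$ is stable, some component $E_{j+1}$ of what remains has $\chi(E_{j+1})\ge\chi(E_j)-1$. As $E_j$ is connected and meets $N(q_j)$, some $q_{j+1}\in N(q_j)\cap E_j$ has a neighbor in $E_{j+1}$. Since $q_{j+1}\in E_j$, it is not adjacent to $q_0,\dots,q_{j-1}$, so the new path is induced. No vertex among $q_0,\dots,q_j$ has a neighbor in $E_{j+1}$.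

*Closing up.* At $j=\ell$ we have $\chi(E_\ell)\ge2\ell+1$, while $B(q_1)\cup\dots\cup B(q_\ell)$ induces a graph of chromatic number at most $2\ell$. So some $x\in E_\ell$ is at distance at least $3$ from each of $q_1,\dots,q_\ell$. Let $q_\ell=y_0,y_1,\dots,y_s=x$ be a shortest path in $G[E_\ell\cup\{q_\ell\}]$. Then $q_0\cdots q_\ell y_1\cdots y_s$ is an induced path. Let $z\in L_{i-1}$ be a neighbor of $x$. Then $z$ is nonadjacent to $q_1,\dots,q_\ell$; in particular $z\ne q_0$. Let $t\ge1$ be minimal such that $z$ is adjacent to $y_t$. Finally let $R$ be a shortest path from $z$ to $q_0$ in $G[\{z,q_0\}\cup L_0\cup\dots\cup L_{i-2}]$; it exists because both ends are joined to $r$ through the lower levels. The interior of $R$ has no neighbor in $L_i$, and $q_0$ has no neighbor among $q_2,\dots,q_\ell,y_1,\dots,y_t$, because these lie in $E_1$. So $q_0q_1\cdots q_\ell y_1\cdots y_t z$ together with $R$ is an induced cycle. Its length is at least $\ell+3$, a contradiction. $\square$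

Where does this stop? The hole has length $\ell+t+1+|R|$, where $|R|$ is the number of edges of $R$. The proof bounds neither $t$ nor $|R|$, because large chromatic number gives no bound on the distances inside $E_\ell$ or above it. No refinement of the count can repair this using $\chi$ alone: a graph of huge chromatic number may have girth larger than any prescribed number, and then all its holes are longer than that number. For density $0$ we need windows with gaps after them, so we need *upper* bounds on the two connecting paths, and these bounds have to depend on some other parameter of the graph.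

## 3. Windows tied to the number of vertices

The parameter is the number $n$ of vertices of a well-chosen induced subgraph $H$. We shall find $H$ so that distances are at most polylogarithmic in $n$, robustly enough to survive many deletions. The nested-path argument will then give a hole in *every* window of length about $\ln^3 n$ that begins below $n^{1/4}$. We do not control $n$, so $F$ must own a suitable window for each $n$. But a single window serves a huge range of values of $n$, so $F$ can be very thin.

A graph is *2-degenerate* if every nonempty subgraph has a vertex of degree at most $2$. Cycles and forests are $2$-degenerate; $K_4$ is not. Such a graph is $3$-colorable: remove a vertex of degree at most $2$, color the rest by induction, and give the vertex a color missing from its at most two neighbors.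

**Theorem 4.** There is an absolute constant $n_1$ with the following property. Let $N\ge n_1$ and let $F\subseteq\{3,4,\dots\}$ satisfy

* (F1) $\{3,\dots,N\}\subseteq F$;
* (F2) for every integer $n>N$ there is an integer $p$ with $4\le p\le n^{1/4}$ such that every integer in $[p,\;p+720\ln^3(en)]$ belongs to $F$.

Then every graph with no induced cycle of length in $F$ is 2-degenerate, hence 3-colorable. In particular $F$ is $\chi$-bounding, with $f\equiv3$.

**Corollary 5.** For $N\ge\max(n_1,256)$ let
$$F=\{3,\dots,N\}\ \cup\ \bigcup_{i\ge1}\bigl\{x\in\mathbb Z:\ 2^{2^i}\le x\le2^{2^i}+2\cdot10^5\cdot8^i\bigr\}.$$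
Then $F$ is $\chi$-bounding with $f\equiv3$, and $|F\cap\{1,\dots,x\}|=O((\log x)^3)$. So $F$ has density $0$, and in particular lower density $0$. The constant $3$ is best possible, because odd cycles of length not in $F$ exist.

**Corollary 6.** Let $a_1<a_2<\cdots$ be integers with $a_1\ge5832$ and $a_{i+1}\le\exp(a_i^{1/3}/72)$, and let $N\ge\max(n_1,a_1^4)$. Then $F=\{3,\dots,N\}\cup\bigcup_i[a_i,2a_i]$ is $\chi$-bounding with $f\equiv3$.

**Theorem 7.** If $F$ is $\chi$-bounding, there is a constant $C$ with $F\cap[g,e^{Cg}]\neq\emptyset$ for all integers $g\ge4$. Consequently $\{3,\dots,N\}\cup\bigcup_i[a_i,2a_i]$ (with $a_1<a_2<\cdots$ integers) is not $\chi$-bounding if $\limsup_i(\ln a_{i+1})/a_i=\infty$.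

So for these interval sets, gaps $(2a_i,a_{i+1})$ with $\ln a_{i+1}\le a_i^{1/3}/72$ are allowed, while $\ln a_{i+1}$ superlinear in $a_i$ is not.

A remark on Corollary 6: its hypotheses force $a_1$ to be much larger than $5832$, since $\exp(5832^{1/3}/72)=e^{1/4}<2$. They can be met. Write $a=y^3$. For $y=2000$ we have $\exp(y/72)>10^{12}>100\,y^3$, and $\exp(y/72)/y^3$ increases for $y>216$. So $a_1=2000^3$ and $a_{i+1}=\lfloor\exp(a_i^{1/3}/72)\rfloor$ define an increasing sequence.

Why does (F1) appear? The graph $K_{3,3}$ has minimum degree $3$, and its only induced cycles have length $4$. So if $4\notin F$, the conclusion "2-degenerate" fails. In the proof, (F1) forces large girth, hence large $n$, where the asymptotic estimates hold.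

## 4. From average degree three to an expanding subgraph

For $X\subseteq V(H)$ let $N_H[X]$ be $X$ together with all neighbors of $X$ (the closed neighborhood), and let $e(B)$ be the number of edges with both ends in $B$. We want $|N_H[X]|\ge(1+\lambda)|X|$ for all $X$ that are not too large.

The natural first try is to choose $H$ maximizing $\delta=e(H)/|H|$. Then $e(B)\le\delta|B|$ for all $B\subseteq V(H)$. At least $\delta|H|-\delta(|H|-|X|)=\delta|X|$ edges meet $X$, and all of them lie inside $N_H[X]$, so $\delta|X|\le\delta|N_H[X]|$. This says only that $|N_H[X]|\ge|X|$, which is trivial. The method is right, but there is no gain. To create a gain, we make smaller sets strictly less dense: divide by a slowly increasing function of $|H|$. This function must stay bounded, so that the winner still has more edges than vertices. Let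
$$\varphi(x)=\frac32-\frac1{2\ln(ex)}\qquad(x\ge1).$$
It is increasing, with $\varphi(1)=1$ and $1\le\varphi<\frac32$.

**Lemma 8.** Let $G$ be a nonempty graph with $e(G)\ge\frac32|G|$. Then $G$ has an induced subgraph $H$, with $n:=|H|$, such that

1. $n<e(H)\le3n$; in particular $H$ contains a cycle;
2. with $\lambda:=\dfrac1{30\ln^2(en)}$, every nonempty $X\subseteq V(H)$ with $|X|\le\frac45n$ satisfies $|N_H[X]|\ge(1+\lambda)|X|$.

To see what property 2 says: $K_n$ has it, since $N[X]=V$ and $|X|\le\frac45n$ give a factor of at least $\frac54$. A cycle on $20000$ vertices fails it: for a subpath $X$ with $10000$ vertices, $N[X]$ has only $2$ more vertices, while $\ln(20000e)<10.91$ gives $\lambda|X|>10000/(30\cdot 119.1)>2.7$.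

**Step 1: bound the number of edges from above.** Let $G_0$ be a nonempty induced subgraph of $G$ with $e(G_0)\ge\frac32|G_0|$ and as few vertices as possible, and let $n_0=|G_0|$. Since $e(G_0)\le\frac12n_0(n_0-1)$, we have $n_0\ge4$. By minimality, every nonempty proper induced subgraph $B$ of $G_0$ has $e(B)<\frac32|B|$. Delete a vertex of minimum degree, which is at most $2e(G_0)/n_0$. Then
$$e(G_0)\Bigl(1-\frac2{n_0}\Bigr)<\frac32(n_0-1),\qquad\text{so}\qquad e(G_0)<\frac32\,n_0\,\frac{n_0-1}{n_0-2}\le\frac94n_0\le3n_0 .$$
Hence every nonempty induced subgraph of $G_0$, proper or not, has at most three times as many edges as vertices.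

**Step 2: choose $H$ and prove property 1.** Among all nonempty induced subgraphs of $G_0$ choose $H$ maximizing
$$\psi(H)=\frac{e(H)}{|H|\,\varphi(|H|)}.$$
Let $n=|H|$ and $\delta=e(H)/n$. By Step 1, $e(H)\le3n$. Also $\psi(H)\ge\psi(G_0)\ge\frac{3/2}{\varphi(n_0)}>1$, so $e(H)=\psi(H)\,n\,\varphi(n)>n$. A graph with at least as many edges as vertices has a cycle. Moreover $n<\frac12n(n-1)$ gives $n\ge4$.

**Step 3: turn maximality into expansion.** For nonempty $B\subseteq V(H)$, the inequality $\psi(H[B])\le\psi(H)$ reads
$$e(B)\le\delta|B|\,\frac{\varphi(|B|)}{\varphi(n)}\le\delta|B|. \tag{1}$$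
Let $X\subseteq V(H)$ be nonempty. By (1) applied to $V(H)\setminus X$ (trivially if this set is empty), at least $\delta n-\delta(n-|X|)=\delta|X|$ edges meet $X$. They all lie inside $N_H[X]$, so (1) applied to $N_H[X]$, now with its sharper form, gives $\delta|X|\le\delta|N_H[X]|\,\varphi(|N_H[X]|)/\varphi(n)$. Since $\delta>0$,
$$|N_H[X]|\ge|X|\,\frac{\varphi(n)}{\varphi(|N_H[X]|)}. \tag{2}$$

**Step 4: compute the gain.** Let $|X|\le\frac45n$. If $|N_H[X]|>\frac9{10}n$, then $|N_H[X]|\ge\frac98|X|\ge(1+\lambda)|X|$, because $\lambda\le\frac1{30}$. Otherwise $\varphi(|N_H[X]|)\le\varphi(\frac9{10}n)\le\frac32$ (note $\frac9{10}n\ge1$), and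
$$\varphi(n)-\varphi(\tfrac9{10}n)=\frac12\Bigl(\frac1{\ln(0.9en)}-\frac1{\ln(en)}\Bigr)=\frac{\ln(10/9)}{2\ln(0.9en)\ln(en)}\ge\frac{0.05}{\ln^2(en)},$$
since $\ln(10/9)>0.105$. Dividing by $\varphi(\frac9{10}n)\le\frac32$ gives
$$\frac{\varphi(n)}{\varphi(\frac9{10}n)}\ge1+\frac{0.05}{1.5\ln^2(en)}=1+\frac1{30\ln^2(en)}=1+\lambda ,$$
and (2) finishes the proof of Lemma 8. $\square$

## 5. Keeping expansion while vertices are deleted

Here is the statement that replaces the infinite window of Section 2.

**Proposition 9.** There is an absolute constant $n_1\ge256$ such that the following holds. Let $H$ be a graph with $n\ge n_1$ vertices and $e(H)\le3n$, satisfying property 2 of Lemma 8. Put $T=\lceil4\ln n/\lambda\rceil$. Then for every integer $m$ with $2\le m\le n^{1/4}$, $H$ has a hole of length in $[m+2,\;m+2+6T]$. Moreover $6T\le720\ln^3(en)$.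

This section and the next prove it. Fix $H$ and write $V=V(H)$.

**Step 1: constants.** Let $L=\ln(en)$, so $\lambda=1/(30L^2)$ and $\ln n=L-1$. Then $T\le120L^2(L-1)+1\le120L^3$, which proves $6T\le720\ln^3(en)$. For $0\le x\le1$ we have $\ln(1+x)\ge x/2$ by concavity, so $\ln(1+\lambda/2)\ge\lambda/4$ and
$$(1+\tfrac\lambda2)^T\ge e^{T\lambda/4}\ge n. \tag{3}$$
So $T$ rounds of growth by the factor $1+\frac\lambda2$ turn one vertex into $n$. Choose $n_1\ge256$ so large that for all $n\ge n_1$
$$6n^{9/10}+4n^{7/10}+2n^{1/4}n^{1/10}\le\frac{\lambda n}{24},\qquad2(n^{1/4}+2T)n^{1/10}\le\tfrac12\lambda n^{1/2},\qquad n^{1/2}\le\tfrac7{12}n. \tag{4}$$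
This is possible: the right sides of the first two inequalities are $n/(720L^2)$ and $n^{1/2}/(60L^2)$, while the left sides are at most $12n^{9/10}$ and $2n^{7/20}+480L^3n^{1/10}$, which are of smaller order.

**Step 2: the cleaning procedure.** Its purpose is to delete a growing set $U_j$ and still have a connected graph of small diameter. Deleting $U_j$ alone is not enough: a small piece of $H$ may get cut off, or may be left attached to too few vertices. So we also throw away badly expanding sets. The danger is that these discarded sets accumulate over many rounds. What controls them is that all discarded sets together must still expand *in the intact graph $H$*.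

For $Y\subseteq W\subseteq V$ let $N_W[Y]$ be the closed neighborhood of $Y$ in $H[W]$. Suppose sets $U_0\subseteq U_1\subseteq\cdots\subseteq V$ are given, with $|U_j|\le\lambda n/24$ for each $j$; the choice of $U_{j+1}$ may depend on everything done up to round $j$. Put $Z_{-1}=\emptyset$. For $j\ge0$ let
$$W_j=V\setminus(U_j\cup Z_{j-1}),$$
and let $Y_j$ be a set of maximum size among all $Y\subseteq W_j$ with
$$|Y|\le\tfrac23n\quad\text{and}\quad|N_{W_j}[Y]|\le(1+\tfrac\lambda2)|Y|. \tag{5}$$
The empty set qualifies. Any component of $H[W_j]$ with at most $\frac23n$ vertices also qualifies, since it is its own closed neighborhood. Let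
$$Z_j=Z_{j-1}\cup Y_j,\qquad E_j=V\setminus(U_j\cup Z_j)=W_j\setminus Y_j .$$
The sets $U_j$ and $Z_j$ increase, so $E_0\supseteq E_1\supseteq\cdots$. The $Y_j$ are pairwise disjoint.

**Claim 10.** For each $j$:

* (a) $|Z_j|\le n/12$, and $E_j\ne\emptyset$;
* (b) $|N_{E_j}[X]|>(1+\frac\lambda2)|X|$ for every nonempty $X\subseteq E_j$ with $|X|\le\frac7{12}n$;
* (c) $H[E_j]$ is connected, each of its vertices is within distance $T$ in $H[E_j]$ of more than $\frac7{12}n$ vertices, and $H[E_j]$ has diameter at most $2T$.

**Step 3: proof of (a), bounding the total waste.** We use induction on $j$. By induction (or $Z_{-1}=\emptyset$), $|Z_j|\le\frac n{12}+\frac{2n}3=\frac{3n}4\le\frac45n$, so $Z_j$ is small enough for the expansion of $H$ to apply. Assume $Z_j\ne\emptyset$. We cover $N_H[Z_j]$. Let $u\in N_H[Z_j]\setminus U_j$, say $u\in N_H[Y_i]$ with $i\le j$. As $U_i\subseteq U_j$, we have $u\notin U_i$. So either $u\in W_i$, and then $u\in N_{W_i}[Y_i]$; or $u\in Z_{i-1}$, and then $u\in Y_{i'}\subseteq N_{W_{i'}}[Y_{i'}]$ for some $i'<i$. Hence, by (5) and disjointness of the $Y_i$,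
$$(1+\lambda)|Z_j|\le|N_H[Z_j]|\le|U_j|+\sum_{i\le j}|N_{W_i}[Y_i]|\le|U_j|+(1+\tfrac\lambda2)|Z_j| .$$
So $|Z_j|\le2|U_j|/\lambda\le n/12$. Then $|U_j|+|Z_j|<n$, and $E_j\neq\emptyset$.

**Step 4: proof of (b), expansion of what remains.** Suppose $X$ violates (b). Then $Y_j\cup X\subseteq W_j$ is a disjoint union of size at most $\frac n{12}+\frac{7n}{12}=\frac23n$. A vertex of $W_j$ in the closed neighborhood of $X$ lies either in $Y_j$ or in $E_j$, so $N_{W_j}[Y_j\cup X]\subseteq N_{W_j}[Y_j]\cup N_{E_j}[X]$, which has size at most $(1+\frac\lambda2)(|Y_j|+|X|)$. Thus $Y_j\cup X$ satisfies (5) and is larger than $Y_j$, a contradiction.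

**Step 5: proof of (c), connectivity and diameter.** If $X$ is the vertex set of a component of $H[E_j]$, then $N_{E_j}[X]=X$, so (b) forces $|X|>\frac7{12}n>\frac n2$. Two disjoint such sets do not fit, so $H[E_j]$ is connected. Consider balls around a vertex in $H[E_j]$. As long as a ball has at most $\frac7{12}n$ vertices, increasing the radius by $1$ multiplies its size by more than $1+\frac\lambda2$. If the ball of radius $T$ had at most $\frac7{12}n$ vertices, it would have more than $(1+\frac\lambda2)^T\ge n$ vertices by (3), which is absurd. So balls of radius $T$ have more than $\frac7{12}n$ vertices, any two of them intersect, and the diameter is at most $2T$. This proves Claim 10.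

## 6. A hole in every window of polylogarithmic length

We now rerun the path argument of Section 2, with the $E_j$ of Section 5 as the nested connected sets. Growing the path becomes controlled, because all diameters are at most $2T$. The danger is in closing up. The return path from $E_j$ to $q_0$ must avoid the closed neighborhood of the inner vertices of the path. Suppose we grow a connected set outward from $q_0$ alone while avoiding a forbidden set $U^\circ$. One step from $X$ yields only $|N_H[X]\setminus U^\circ|\ge(1+\lambda)|X|-|U^\circ|$, which for $|X|=1$ says nothing once $U^\circ$ has a few vertices. The bound gains something only if $|X|>|U^\circ|/\lambda$. So before the path starts, we reserve a connected set $A$ of about $\sqrt n$ vertices, and protect it: only $q_0$ may touch it. The path will have at most about $n^{1/4}$ vertices, of degree at most $n^{1/10}$, so $U^\circ$ is much smaller than $\lambda\sqrt n$.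

**Step 1: remove large degrees and reserve $A$.** Let $U_0$ be the set of vertices of degree greater than $n^{1/10}$ in $H$. Then $|U_0|\,n^{1/10}\le2e(H)\le6n$, so $|U_0|\le6n^{9/10}$, and every vertex of $E_0$ has degree at most $n^{1/10}$ in $H$. Take $v\in E_0$ and let $t$ be minimal such that the ball $A$ of radius $t$ around $v$ in $H[E_0]$ has at least $n^{1/2}$ vertices. By (c) and the last inequality in (4), $1\le t\le T$. So $H[A]$ is connected, with diameter at most $2T$. The ball of radius $t-1$ has fewer than $n^{1/2}$ vertices, so
$$n^{1/2}\le|A|\le n^{1/2}(1+n^{1/10})\le2n^{6/10},\qquad|N_H[A]|\le|A|(1+n^{1/10})\le4n^{7/10}.$$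
Let $U_1=U_0\cup N_H[A]$. Then $E_1$, and hence every later $E_j$, is disjoint from $N_H[A]$: it does not meet $A$ and has no edges to $A$.

**Step 2: what we maintain.** For $j\ge1$ we keep an induced path $Q=q_0q_1\cdots q_k$ of $H$ with all vertices in $E_0\setminus(A\cup E_j)$ such that

* (i) $q_0$ has a neighbor in $A$, and $q_1,\dots,q_k$ have none;
* (ii) $q_k$ has a neighbor in $E_j$, and $q_0,\dots,q_{k-1}$ have none.

**Step 3: the initial path, for $j=1$.** Let $y_0y_1\cdots y_{r+1}$ be a shortest path from $A$ to $E_1$ in the connected graph $H[E_0]$, with $y_0\in A$ and $y_{r+1}\in E_1$. There are no edges between $A$ and $E_1$, so $r\ge1$. The diameter bound gives $r+1\le2T$. Put $Q=y_1\cdots y_r$, so $k=r-1\le2T-2$. As the path is shortest between the two sets, its interior avoids $A\cup E_1$, it is induced, only $y_1$ among $y_1,\dots,y_r$ has a neighbor in $A$, and only $y_r$ has a neighbor in $E_1$. So (i) and (ii) hold.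

**Step 4: extending the path from $j$ to $j+1$.** Let $U_{j+1}=U_j\cup N_H[q_k]$. As $q_k\in E_0$, this adds at most $1+n^{1/10}\le2n^{1/10}$ vertices. Suppose that $|U_{j+1}|\le\lambda n/24$, so that Claim 10 applies; this is checked in Step 5. Now $q_k$ has no neighbor in $E_{j+1}$. The graph $H[E_j\cup\{q_k\}]$ is connected, because $H[E_j]$ is and $q_k$ has a neighbor in $E_j$. Let $q_k=y_0,y_1,\dots,y_{r+1}$ be a shortest path in it from $q_k$ to $E_{j+1}$. Then $r\ge1$. Every vertex of $E_j$ is at distance at most $1+2T$ from $q_k$, so $r\le2T$. The vertices $y_1,\dots,y_r$ lie in $E_j\setminus E_{j+1}$. Replace $Q$ by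
$$q_0\cdots q_k\,y_1\cdots y_r .$$
We check the conditions one by one.

* The vertices lie in $E_0\setminus(A\cup E_{j+1})$: the old ones lie outside $A\cup E_j$, and the new ones lie in $E_j\setminus E_{j+1}$, with $E_j\cap A=\emptyset$.
* The path is induced: each $y_i$ with $1\le i\le r$ is in $E_j$, so it is nonadjacent to $q_0,\dots,q_{k-1}$ by (ii); for $i\ge2$ it is nonadjacent to $q_k$, and the $y_i$ have no chords among themselves, because the path $y_0\cdots y_{r+1}$ is shortest.
* Condition (i): the new vertices lie in $E_j$, which is disjoint from $N_H[A]$.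
* Condition (ii) for $j+1$: $y_r$ has the neighbor $y_{r+1}\in E_{j+1}$; $y_1,\dots,y_{r-1}$ have none, since the path is shortest; $q_k$ has none; and $q_0,\dots,q_{k-1}$ have none, since $E_{j+1}\subseteq E_j$.

**Step 5: stop at the prescribed length.** Each extension raises $k$ by at least $1$ and at most $2T$. Extend until the first time that $k\ge m$. If no extension is needed, then $m\le k\le2T-2$. Otherwise the previous value was at most $m-1$. In both cases
$$m\le k\le m+2T .$$
At most $m\le n^{1/4}$ extensions are made, so throughout
$$|U_j|\le6n^{9/10}+4n^{7/10}+2n^{1/4}n^{1/10}\le\frac{\lambda n}{24}$$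
by (4), and Claim 10 was applicable in every round. Let $j$ be the final index.

**Step 6: grow $A$ outward, avoiding the inner path.** Let $U^\circ=N_H[\{q_1,\dots,q_{k-1}\}]$. By (4),
$$|U^\circ|\le2kn^{1/10}\le2(n^{1/4}+2T)n^{1/10}\le\tfrac12\lambda n^{1/2}.$$
By (i) and (ii), and since $Q$ avoids $A\cup E_j$, both $A$ and $E_j$ are disjoint from $U^\circ$. Since $k\ge m\ge2$, all of $Q$, including its ends $q_0$ and $q_k$, lies in $U^\circ$.

Let $X_0=A$ and $X_{i+1}=N_H[X_i]\setminus U^\circ$. Each $X_i$ is disjoint from $U^\circ$, so $X_{i+1}\supseteq X_i$ and $|X_i|\ge n^{1/2}\ge2|U^\circ|/\lambda$. While $|X_i|\le\frac45n$,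
$$|X_{i+1}|\ge(1+\lambda)|X_i|-|U^\circ|\ge(1+\tfrac\lambda2)|X_i| .$$
If $|X_T|\le\frac45n$, then $|X_T|\ge(1+\frac\lambda2)^Tn^{1/2}\ge n^{3/2}>n$ by (3), which is absurd. So $|X_T|>\frac45n$.

**Step 7: close the cycle.** By (ii), $q_k$ has a neighbor $w\in E_j$. By (c), more than $\frac7{12}n$ vertices are within distance $T$ of $w$ in $H[E_j]$. Since $\frac45+\frac7{12}>1$, one of them lies in $X_T$. So there is a walk from $q_0$ to $q_k$ consisting of

* one edge from $q_0$ into $A$;
* at most $2T$ steps inside $A$;
* at most $T$ steps in $V\setminus U^\circ$, following the sets $X_i$ outward;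
* at most $T$ steps in $E_j$, ending at $w$;
* the edge $wq_k$.

Its length is at most $4T+2$, and all its interior vertices are in $V\setminus U^\circ$. Let $S$ be a shortest path from $q_0$ to $q_k$ in $H[(V\setminus U^\circ)\cup\{q_0,q_k\}]$, and let $|S|$ be its length. As $Q$ is induced and $k\ge2$, the vertices $q_0$ and $q_k$ are nonadjacent, so $2\le|S|\le4T+2$. The path $S$ is induced in $H$. Its interior vertices avoid $U^\circ$, so they are not on $Q$ and are nonadjacent to $q_1,\dots,q_{k-1}$; they are adjacent to $q_0$ or $q_k$ only along $S$. Hence $Q\cup S$ is an induced cycle of length $k+|S|$, and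
$$m+2\le k+|S|\le(m+2T)+(4T+2)=m+2+6T .$$
Its length is at least $4$, so it is a hole. This proves Proposition 9. $\square$

## 7. Proof of Theorem 4 and a set of density zero

**Proof of Theorem 4.** Let $n_1$ be as in Proposition 9. Let $G$ have no induced cycle of length in $F$, and suppose that $G$ is not 2-degenerate. Some nonempty subgraph of $G$ has minimum degree at least $3$, so the induced subgraph $G'$ on the same vertices does too, and $e(G')\ge\frac32|G'|$. Let $H$ be the induced subgraph of $G'$ given by Lemma 8, and $n=|H|$.

*$n$ is large.* A shortest cycle of $G$ is induced, so by (F1) every cycle of $G$ is longer than $N$. As $H$ contains a cycle, $n>N\ge n_1$.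

*A hole of forbidden length.* Take $p$ from (F2) for this $n$, and put $m=p-2$, so $2\le m\le n^{1/4}$. By Proposition 9, $H$ has a hole of length in $[p,\,p+6T]\subseteq[p,\,p+720\ln^3(en)]$. Since $H$ is induced in $G$, this is an induced cycle of $G$ with length in $F$, a contradiction. So $G$ is 2-degenerate, hence $3$-colorable. $\square$

**Proof of Corollary 5.** (F1) is clear. For (F2), let $n>N\ge256$ and let $i$ be maximal with $2^{2^i}\le n^{1/4}$. As $n^{1/4}>4=2^{2^1}$, we have $i\ge1$. Put $p=2^{2^i}\ge4$. By maximality $n^{1/4}<2^{2^{i+1}}$, so
$$\ln n<4\cdot2^{i+1}\ln2=8\cdot2^i\ln2<5.6\cdot2^i .$$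
Since $1\le\frac12\cdot2^i$, we get $\ln(en)<6.1\cdot2^i$, and $6.1^3<227$ gives
$$720\ln^3(en)\le720\cdot227\cdot8^i<2\cdot10^5\cdot8^i .$$
So every integer of $[p,p+720\ln^3(en)]$ is in $F$. Thus (F2) holds, and Theorem 4 applies.

For the counting,
$$|F\cap[1,x]|\le N+\sum_{i\ge1:\;2^{2^i}\le x}(2\cdot10^5\cdot8^i+1)=O((\log x)^3),$$
because the sum is dominated by a geometric series, and $8^i=(2^i)^3\le(\log_2x)^3$ for the $i$ that occur. So $F$ has density $0$. Hence some odd $\ell\ge5$ is not in $F$. The only induced cycle of $C_\ell$ is $C_\ell$ itself, of length $\ell\notin F$, and $\chi(C_\ell)=3$. So the bound $3$ is best possible. $\square$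

**Proof of Corollary 6.** (F1) is clear. For (F2), let $n>N$ and let $i$ be maximal with $a_i\le n^{1/4}$; it exists because $a_1^4\le N<n$ and $a_i\to\infty$. Then $n^{1/4}<a_{i+1}\le\exp(a_i^{1/3}/72)$, so $\ln n<\frac1{18}a_i^{1/3}$. As $a_i\ge5832=18^3$, we have $1\le\frac1{18}a_i^{1/3}$, so
$$\ln(en)\le1+\tfrac1{18}a_i^{1/3}\le\tfrac19a_i^{1/3},\qquad720\ln^3(en)\le\tfrac{720}{729}a_i\le a_i .$$
Hence $p=a_i$ works: $[p,\,p+720\ln^3(en)]\subseteq[a_i,2a_i]$. Theorem 4 applies. $\square$

## 8. Random graphs of large girth and gaps that are too long

To show that gaps cannot be arbitrarily long, we need graphs of girth at least $g$ and large chromatic number with *few* vertices: a hole is no longer than the number of vertices, so the vertex count bounds the hole lengths from above.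

**Claim 11.** For each $k\ge1$ there is $C$ such that for every $g\ge4$ there is a graph of girth at least $g$ and chromatic number greater than $k$ with at most $e^{Cg}$ vertices.

**Step 1: the random graph and its short cycles.** Choose $D=D_k$ so large that
$$D\ge4(k+1)\qquad\text{and}\qquad2e(k+1)\exp\Bigl(-\frac D{8(k+1)}\Bigr)\le\frac12 ;$$
in particular $D\ge2$. Let $N=\lceil4D^g\rceil$, and take a random graph on $N$ vertices in which each pair is an edge independently with probability $D/N\le1$. There are at most $N^i$ possible cycles of length $i$, each present with probability $(D/N)^i$. So the expected number of cycles of length less than $g$ is at most $\sum_{i=3}^{g-1}D^i\le D^g$. By Markov's inequality, with probability at least $\frac12$ there are at most $2D^g\le N/2$ of them.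

**Step 2: no large independent set.** Let $a=\lceil N/(2k+2)\rceil$. Since $N\ge4D^g\ge4(k+1)$, we have $a\ge2$ and
$$a-1\ge\frac N{2k+2}-1\ge\frac N{4(k+1)} .$$
Using $\binom Na\le(eN/a)^a$ and $1-x\le e^{-x}$, the probability that there is an independent set of size $a$ is at most
$$\Bigl(\frac{eN}a\Bigr)^a\Bigl(1-\frac DN\Bigr)^{a(a-1)/2}\le\Bigl(\frac{eN}a\,e^{-D(a-1)/(2N)}\Bigr)^a\le\Bigl(2e(k+1)e^{-D/(8(k+1))}\Bigr)^a\le2^{-a}<\frac12 .$$

**Step 3: delete.** With positive probability there are at most $N/2$ short cycles and no independent set of size $a$. Fix such a graph and delete one vertex from each cycle of length less than $g$. At least $N/2$ vertices remain, and the girth is at least $g$. Every color class has at most $a-1<N/(2k+2)$ vertices, so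
$$\chi\ge\frac{N/2}{a-1}>\frac{N/2}{N/(2k+2)}=k+1 .$$
The number of vertices is at most $N\le5D^g\le e^{Cg}$ with $C=\ln(5D)$, which depends only on $k$. This proves Claim 11.

**Proof of Theorem 7.** Let $F$ be $\chi$-bounding with function $f$, take an integer $k\ge\max(f(2),1)$, and let $C$ be as in Claim 11 for this $k$. Given $g\ge4$, the graph of Claim 11 has no triangle and has an edge (its chromatic number exceeds $1$), so $\omega=2$, while $\chi>k\ge f(2)$. Hence it has an induced cycle of length in $F$. This length is at least the girth, hence at least $g$, and at most the number of vertices, hence at most $e^{Cg}$. So $F\cap[g,e^{Cg}]\ne\emptyset$.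

For the second statement, suppose that $F=\{3,\dots,N\}\cup\bigcup_i[a_i,2a_i]$ is $\chi$-bounding, with $C>0$ as just found, and that $\limsup_i(\ln a_{i+1})/a_i=\infty$. Since $a_i\to\infty$, there are arbitrarily large $i$ with $\ln a_{i+1}>3Ca_i$, and we may choose such an $i$ with $a_i\ge2$ and $2a_i+1>N$. Let $g=2a_i+1\ge4$. Then
$$Cg=C(2a_i+1)\le3Ca_i<\ln a_{i+1},\qquad\text{so}\qquad e^{Cg}<a_{i+1}.$$
An element of $F$ that is at least $g$ is not in $\{3,\dots,N\}$, and it is not in $[a_h,2a_h]$ for any $h\le i$, since $2a_h\le2a_i<g$. So it is at least $a_{i+1}>e^{Cg}$. Hence $F\cap[g,e^{Cg}]=\emptyset$, which contradicts the first statement. $\square$
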